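# Extremal operators in the curvature inequality and the topology of the domain

## 1. A natural guess: the Hardy shift is extremal on every domain

Throughout, until Section 7, $\Omega\subset\mathbb C$ is a bounded domain whose boundary consists of $n$ disjoint smooth (that is, $C^\infty$) Jordan curves, and $\Omega^*=\{\bar z:z\in\Omega\}$. So $\Omega$ is simply connected exactly when $n=1$.

On the unit disc, the backward shift attains equality, at every point, in an inequality that bounds a curvature from below by the square of the Szegő kernel. The Hardy space, the Szegő kernel and multiplication by $z$ all make sense on every $\Omega$. So one first guesses that every $\Omega$ carries an operator with equality everywhere: the adjoint of multiplication by $z$ on $H^2(\Omega)$, or, if that fails, the same operator for a cleverly weighted norm. This guess is right when $n=1$ and wrong when $n\ge 2$, for every weight and for every operator in the class. We first make the terms precise, then test the guess.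

**Definition (Cowen–Douglas class).** A bounded operator $T$ on a complex separable Hilbert space $\mathcal H$ is in $B_1(\Omega^*)$ if for every $w\in\Omega^*$ the space $\ker(T-wI)$ has dimension $1$ and $\operatorname{ran}(T-wI)$ is closed, and moreover $\bigvee_{w\in\Omega^*}\ker(T-wI)=\mathcal H$.

Example. Let $B=M_z^*$ be the backward shift on $H^2(\mathbb D)$, $Bf=(f-f(0))/z$. For $|\lambda|<1$, $Bf=\lambda f$ forces the Taylor coefficients of $f$ to be geometric, so $\ker(B-\lambda)$ is spanned by $1/(1-\lambda z)$. Since $BM_z=I$, we have $B-\lambda=B(I-\lambda M_z)$ with $I-\lambda M_z$ invertible and $B$ onto, so $B-\lambda$ is onto. A function orthogonal to all $1/(1-\bar w z)$ vanishes at all $w$. So $B\in B_1(\mathbb D)$.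

**Definition (kernels).** A function $K(z,w)$ on $\Omega\times\Omega$ is sesquiholomorphic if it is holomorphic in $z$ and antiholomorphic in $w$. It is positive semidefinite (PSD) if $\sum_{i,j}c_i\bar c_jK(w_j,w_i)\ge0$ for all finite families $w_i\in\Omega$, $c_i\in\mathbb C$. When moreover $K(w,w)>0$ for all $w$, put
$$\kappa_K(w)=\partial_w\partial_{\bar w}\log K(w,w),\qquad \overline{\lambda(a)}=\partial_{\bar a}\log K(a,a)=\frac{\partial_{\bar w}K(a,w)|_{w=a}}{K(a,a)}.$$

Here $\partial_a,\partial_{\bar a}$ are Wirtinger derivatives. The last equality holds because in $K(a,a)$ only the second slot is affected by $\partial_{\bar a}$. We use two textbook facts. First, a PSD kernel $K$ is the reproducing kernel of exactly one Hilbert space $\mathcal H(K)$ of functions (Aronszajn's theory). Second (polarization), two sesquiholomorphic functions on $V\times V$, $V$ a domain, which agree on the diagonal are equal.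

Any $T\in B_1(\Omega^*)$ is unitarily equivalent to $M_z^*$, with $M_z$ multiplication by $z$ on a Hilbert space of holomorphic functions on $\Omega$ with sesquiholomorphic reproducing kernel $K_T$. With $k_w=K_T(\cdot,w)$ one has $M_z^*k_w=\bar wk_w$, and $k_w\ne0$, that is, $K_T(w,w)>0$. The kernel is determined up to $K_T(z,w)\mapsto g(z)K_T(z,w)\overline{g(w)}$ with $g$ holomorphic and non-vanishing. Since $\log|g|^2$ is harmonic, $\kappa_{K_T}$ is a unitary invariant of $T$.

**Definition (Szegő kernel).** $H^2(\Omega)$ is the closure in $L^2(\partial\Omega,ds)$, $ds$ being arc length, of the functions holomorphic in a neighborhood of $\overline\Omega$. Its elements are identified with holomorphic functions on $\Omega$ through the Cauchy integral. So $f\mapsto f(w)$ and $f\mapsto f'(w)$ are bounded. The reproducing kernel is $S_\Omega(z,w)$; it satisfies $S_\Omega(w,w)>0$ because $1\in H^2(\Omega)$.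

Example. On $|z|=1$ the monomials $z^k$, $k\ge0$, are orthogonal with norm squared $2\pi$, so $S_{\mathbb D}(z,w)=\frac1{2\pi(1-z\bar w)}$.

**Definition (contractive, extremal).** $T\in B_1(\Omega^*)$ is contractive if $\overline{\Omega^*}$ is a spectral set for $T$: $\|f(T)\|\le\sup_{\Omega^*}|f|$ for every $f$ holomorphic in a neighborhood of $\overline{\Omega^*}$. It is known that every contractive $T\in B_1(\Omega^*)$ satisfies the curvature inequality
$$\partial_w\partial_{\bar w}\log K_T(w,w)\ \ge\ 4\pi^2S_\Omega(w,w)^2,\qquad w\in\Omega. \tag{1}$$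
A contractive $T\in B_1(\Omega^*)$ with equality in (1) at every $w\in\Omega$ is called extremal.

Example. Over $\mathbb D$, contractive means $\|T\|\le1$: take $f(z)=z$ for one direction and von Neumann's inequality for the other. For the backward shift, $K_T(z,w)=1/(1-z\bar w)$ up to a constant, so $\kappa_{K_T}(w)=(1-|w|^2)^{-2}=4\pi^2S_{\mathbb D}(w,w)^2$. The backward shift is extremal.

The problem, from Misra and Reza, "Curvature Inequalities and Extremal Operators", arXiv:1802.01386 (2018), is to decide whether an extremal operator exists when $\Omega$ is not simply connected. Two facts recorded with the problem pull in opposite directions. For each single $w_0$ some contractive $T$ has equality at $w_0$. And by a result of Suita, for $\Omega$ not simply connected, the adjoint of multiplication on $H^2(\Omega)$ is not extremal.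

## 2. Weighted Hardy shifts on simply connected domains and on annuli

We need a supply of contractive operators to test.

**Lemma 1.** Let $\rho$ be a continuous positive function on $\partial\Omega$. Give $H^2(\Omega)$ the norm $\|f\|^2=\int_{\partial\Omega}|f|^2\rho\,ds$, and let $T=M_z^*$. Then $T$ is a contractive operator in $B_1(\Omega^*)$, and $K_T$ may be taken to be the reproducing kernel of this norm.

*Proof.* The norm is equivalent to that of $H^2(\Omega)$, so evaluations are bounded and kernel functions $k_w$ exist; $k_w(w)>0$ because $1$ is in the space.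

Contractivity. If $p\notin\overline\Omega$, then $1/(z-p)$ is holomorphic near $\overline\Omega$ and multiplies the space into itself, so $M_z-p$ is invertible. Hence $\sigma(M_z)\subset\overline\Omega$ and $\sigma(T)\subset\overline{\Omega^*}$. Let $f$ be holomorphic near $\overline{\Omega^*}$ and $f^\#(z)=\overline{f(\bar z)}$. By the Cauchy integral for the functional calculus, $f^\#(M_z)$ is multiplication by $f^\#$, and $f(T)=(f^\#(M_z))^*$. The norm is an $L^2$ norm over $\partial\Omega$, so $\|f(T)\|\le\sup_{\partial\Omega}|f^\#|\le\sup_{\Omega^*}|f|$.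

Membership in $B_1(\Omega^*)$. Let $w\in\Omega$. On $\partial\Omega$, $|z-w|\ge\operatorname{dist}(w,\partial\Omega)$, so $M_z-w$ is bounded below: injective with closed range. Its range is $\{h:h(w)=0\}$. Indeed, if $h(w)=0$, choose $h_m$ holomorphic near $\overline\Omega$ with $h_m\to h$. Then $h_m-h_m(w)\to h$, the quotients $(h_m-h_m(w))/(z-w)$ are holomorphic near $\overline\Omega$ and converge in $L^2$, and their limit $u$ satisfies $(z-w)u=h$. So the range has codimension one. Hence $T-\bar w=(M_z-w)^*$ is onto with kernel $\operatorname{ran}(M_z-w)^\perp=\mathbb Ck_w$. Finally, $f\perp k_w$ for all $w$ means $f=0$, so the kernels span a dense subspace. $\square$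

**Proposition 2 (the simply connected case).** If $\Omega$ is simply connected, the adjoint of $M_z$ on $H^2(\Omega)$ is extremal, and every extremal operator in $B_1(\Omega^*)$ is unitarily equivalent to it.

*Proof.* Let $\varphi:\Omega\to\mathbb D$ be a Riemann map. As $\partial\Omega$ is smooth, $\varphi$ extends to a diffeomorphism of the closures with $\varphi'\neq0$. Then $f\mapsto\sqrt{\varphi'}\,(f\circ\varphi)$ is unitary from $H^2(\mathbb D)$ (arc length) onto $H^2(\Omega)$, so
$$2\pi S_\Omega(z,w)=\frac{\sqrt{\varphi'(z)}\,\overline{\sqrt{\varphi'(w)}}}{1-\varphi(z)\overline{\varphi(w)}},\qquad 2\pi S_\Omega(w,w)=\frac{|\varphi'(w)|}{1-|\varphi(w)|^2}.$$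
Since $\log|\varphi'|$ is harmonic, $\partial\bar\partial\log S_\Omega(w,w)=-\partial\bar\partial\log(1-|\varphi|^2)=\frac{|\varphi'|^2}{(1-|\varphi|^2)^2}=4\pi^2S_\Omega(w,w)^2$. With Lemma 1 ($\rho=1$) this proves extremality.

If $T$ is extremal, then $\log\bigl(K_T(w,w)/S_\Omega(w,w)\bigr)$ is harmonic on the simply connected $\Omega$, so it equals $2\operatorname{Re}h$ with $h$ holomorphic. Put $g=e^h$; by polarization $K_T(z,w)=g(z)S_\Omega(z,w)\overline{g(w)}$. So $f\mapsto gf$ is unitary from $H^2(\Omega)$ onto $\mathcal H(K_T)$ and intertwines the two operators $M_z$. $\square$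

Now the simplest domain with a hole, $\Omega=\{q<|z|<1\}$. For $t>0$ take the norm
$$\|f\|_t^2=\int_{|z|=1}|f|^2ds+t\int_{|z|=q}|f|^2ds .$$
The monomials $z^k$, $k\in\mathbb Z$, are orthogonal and complete, with $\|z^k\|_t^2=2\pi(1+tq^{2k+1})$. So the kernel is
$$K_t(z,w)=\frac1{2\pi}\sum_{k\in\mathbb Z}\frac{(z\bar w)^k}{1+tq^{2k+1}},\qquad S_\Omega=K_1. \tag{2}$$
For $G$ a function of $\tau=\log|w|^2$, $\partial_w\partial_{\bar w}G(\tau)=G''(\tau)/|w|^2$. And $\frac{d^2}{d\tau^2}\log\sum c_ke^{k\tau}$ is the variance of $k$ for the probability weights proportional to $c_ke^{k\tau}$. So $\kappa_{K_t}(w)=\operatorname{Var}_t/|w|^2$.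

Test on the middle circle $|w|^2=q$. For $t=1$ we have $\frac{q^k}{1+q^{2k+1}}=q^{-1/2}p_k$ with $p_k=\bigl(q^{k+1/2}+q^{-k-1/2}\bigr)^{-1}$. The $p_k$ are symmetric about $k=-\frac12$. Put $P=\sum_kp_k$. Then
$$\kappa_{S_\Omega}(w)=\frac1q\cdot\frac{\sum_k(k+\frac12)^2p_k}{P},\qquad 4\pi^2S_\Omega(w,w)^2=\frac{P^2}{q}.$$
The variance is at least $\frac14$, since $(k+\frac12)^2\ge\frac14$. On the other hand $P=2\sum_{k\ge0}p_k<2\sum_{k\ge0}q^{k+1/2}=\frac{2\sqrt q}{1-q}$. For $q\le\frac1{20}$ this gives $P^2<\frac{4q}{(1-q)^2}\le\frac{0.2}{0.9025}<\frac14$. So the unweighted Hardy shift on such an annulus is not extremal.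

But the weight helps. For $t=1/q$, on the same circle, the weights are $\frac{q^k}{1+q^{2k}}=(q^k+q^{-k})^{-1}$, symmetric about $0$. As $q\to0$ the variance is $\frac{2q+O(q^2)}{\frac12+O(q)}=4q+O(q^2)$. And $P=2\sqrt q\,(1+O(q))$, so $P^2=4q+O(q^2)$ as well. The two sides of (1) now agree to leading order on the middle circle, and Section 5 shows that they agree exactly. So the guess in its weakened form, "some weight works", survives this test, and a real argument is needed.

## 3. The Szegő kernel, the Garabedian kernel and the Ahlfors function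

For $a\in\Omega$ write $S_a=S_\Omega(\cdot,a)$. We use three classical facts (Garabedian; see S. Bell, *The Cauchy Transform, Potential Theory, and Conformal Mapping*, CRC Press, the chapters on the Szegő and Garabedian kernels and on the Ahlfors map).

- (G1) There is a Garabedian kernel $L(z,a)=\frac1{2\pi(z-a)}+\ell(z,a)$ with $\ell(\cdot,a)$ holomorphic in $\Omega$. Both $S_a$ and $\ell(\cdot,a)$ are smooth on $\overline\Omega$. On $\partial\Omega$, $\overline{S_a(z)}\,ds=-i\,L(z,a)\,dz$. Also $L(z,a)=-L(a,z)$, so $L(z,a)$ is holomorphic in $a$ for $a\neq z$, and $\ell(a,a)=0$.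
- (G2) $L(\cdot,a)$ has no zeros on $\overline\Omega\setminus\{a\}$. $S_a$ has no zeros on $\partial\Omega$ and exactly $n-1$ zeros in $\Omega$, counted with multiplicity.
- (G3) $F_a=S_a/L(\cdot,a)$, the Ahlfors function, maps $\Omega$ into $\mathbb D$, is continuous on $\overline\Omega$, and satisfies $|F_a|=1$ on $\partial\Omega$, $F_a(a)=0$, $F_a'(a)=2\pi S_\Omega(a,a)=:c(a)>0$.

Example: the disc. Here $L(z,a)=\frac1{2\pi(z-a)}$. On $|z|=1$, $ds=dz/(iz)$ and $\overline{S_a(z)}=\frac1{2\pi(1-a\bar z)}=\frac{z}{2\pi(z-a)}$, so $\overline{S_a}\,ds=\frac{dz}{2\pi i(z-a)}=-iL\,dz$. The Ahlfors function is $F_a(z)=\frac{z-a}{1-\bar az}$, and $S_a$ has no zeros, as $n-1=0$ requires.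

Example: the annulus. By (2), $S_\Omega(z,a)=s(z\bar a)$ with $s(x)=\frac1{2\pi}\sum_k\frac{x^k}{1+q^{2k+1}}$ for $q^2<|x|<1$. Replacing $k$ by $-1-k$ gives
$$s(x)=\frac qx\,s\Bigl(\frac{q^2}x\Bigr).$$
At $x=-q$ this reads $s(-q)=-s(-q)$, so $s(-q)=0$. The one zero of $S_a$ is therefore $b=-q/\bar a$, which lies in $\Omega$, and it is simple by (G2).

We also use Mergelyan's theorem (Rudin, *Real and Complex Analysis*, Ch. 20 and its exercises; Gamelin, *Uniform Algebras*): if $X\subset\mathbb C$ is compact and $\mathbb C\setminus X$ has finitely many components, every $f\in C(X)$ holomorphic in the interior of $X$ is a uniform limit on $X$ of rational functions with poles off $X$. It applies to $X=\overline\Omega$, whose complement has finitely many components and whose interior is $\Omega$. To see the latter, note that the connected set $\Omega$ lies on one side of each boundary curve, and points on the other side close to the curve are outside $\overline\Omega$. In particular every function continuous on $\overline\Omega$ and holomorphic in $\Omega$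 belongs to $H^2(\Omega)$.

## 4. What equality at one point says about the kernel

We first recall how $\kappa$ looks inside a reproducing kernel space. Let $N$ be sesquiholomorphic and PSD and fix $a$ with $N(a,a)>0$. Functions in $\mathcal H(N)$ are holomorphic (locally uniform limits of combinations of kernel functions, since $N(w,w)$ is locally bounded). By Cauchy's estimate $f\mapsto f'(a)$ is bounded, so it is represented by some $\nu_a'$. With $\nu_z=N(\cdot,z)$,
$$\nu_a'(z)=\langle\nu_a',\nu_z\rangle=\overline{\langle\nu_z,\nu_a'\rangle}=\overline{\partial_uN(u,z)|_{u=a}}=\partial_{\bar w}N(z,w)|_{w=a}.$$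
Hence at $w=a$: $N(w,w)=\|\nu_a\|^2$, $\partial_{\bar w}N(w,w)=\nu_a'(a)=\langle\nu_a',\nu_a\rangle$, $\partial_w\partial_{\bar w}N(w,w)=(\nu_a')'(a)=\|\nu_a'\|^2$. Therefore
$$\partial_w\partial_{\bar w}\log N(w,w)\big|_{w=a}=\frac{\|\nu_a\|^2\|\nu_a'\|^2-|\langle\nu_a',\nu_a\rangle|^2}{\|\nu_a\|^4}\ \ge\ 0. \tag{3}$$

**Lemma 3.** Let $K$ be sesquiholomorphic and PSD on a domain $\Omega$, $K(z,z)>0$. Let $F:\Omega\to\mathbb D$ be holomorphic with $F(a)=0$, $F'(a)=c>0$, and suppose that $(1-F(z)\overline{F(w)})K(z,w)$ is PSD. Then $\kappa_K(a)\ge c^2$. If equality holds, then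
$$\partial_{\bar w}K(z,w)\big|_{w=a}=\bigl(\overline{\lambda(a)}+cF(z)\bigr)K(z,a)\qquad\text{for all }z\in\Omega. \tag{4}$$

*Proof.* Apply (3) to $N(z,w)=(1-F(z)\overline{F(w)})K(z,w)$. Since $\partial\bar\partial\log(1-|F|^2)=-|F'|^2/(1-|F|^2)^2$, the left side of (3) is $\kappa_K(a)-\frac{|F'(a)|^2}{(1-|F(a)|^2)^2}=\kappa_K(a)-c^2$. So $\kappa_K(a)\ge c^2$.

If equality holds, Cauchy–Schwarz in (3) is an equality, and as $\nu_a\neq0$ we get $\nu_a'=\mu\nu_a$ for some $\mu\in\mathbb C$. Because $F(a)=0$, $\nu_a=K(\cdot,a)$ and $\nu_a'=\partial_{\bar w}K(\cdot,w)|_{w=a}-cF\,K(\cdot,a)$. So $\partial_{\bar w}K(z,w)|_{w=a}=(\mu+cF(z))K(z,a)$, and $z=a$ gives $\mu=\overline{\lambda(a)}$. $\square$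

**Lemma 4.** If $T\in B_1(\Omega^*)$ is contractive and $K=K_T$, then $(1-F_a(z)\overline{F_a(w)})K(z,w)$ is PSD for every $a\in\Omega$.

*Proof.* Realize $T$ as $M_z^*$ on $\mathcal H(K)$, so $Tk_w=\bar wk_w$. Let $f$ be rational with poles off $\overline\Omega$ and $\sup_\Omega|f|\le1$, and put $f^\#(\zeta)=\overline{f(\bar\zeta)}$. Contractivity gives $\|f^\#(T)\|\le1$, and $f^\#(T)k_w=f^\#(\bar w)k_w=\overline{f(w)}k_w$. Hence for finite sums
$$0\le\Bigl\|\sum_ic_ik_{w_i}\Bigr\|^2-\Bigl\|f^\#(T)\sum_ic_ik_{w_i}\Bigr\|^2=\sum_{i,j}c_i\bar c_j\bigl(1-f(w_j)\overline{f(w_i)}\bigr)K(w_j,w_i).$$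
So the claim holds with $f$ in place of $F_a$. By (G3) and Mergelyan's theorem there are rational $f_m$ with poles off $\overline\Omega$ and $f_m\to F_a$ uniformly on $\overline\Omega$. Since $\sup_\Omega|F_a|\le1$, the functions $f_m/\max(1,\sup_\Omega|f_m|)$ have the same limit and are bounded by $1$. PSD passes to pointwise limits. $\square$

Together the two lemmas reprove (1), and they give a first line of attack on the equality case. Suppose equality holds at $a$ and let $b$ be a zero of $S_a$, which exists when $n\ge2$. Then $F_a(b)=0$, and (4) at $z=b$ reads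
$$\partial_{\bar w}K(b,w)\big|_{w=a}=\overline{\lambda(a)}\,K(b,a).$$
For $K=S_\Omega$ on the annulus this is a contradiction: the right side is $0$, while the left side is $b\,s'(b\bar a)=b\,s'(-q)$, which is nonzero because the zero is simple. So for every $q$ the unweighted Hardy shift on the annulus fails to have equality at every single point, not just on the middle circle for small $q$.

For a general $K$ the attack stops exactly here. We know nothing about $K(b,a)$ or its derivative, and the displayed relation is not contradictory. Nor can a finer argument at one point work, because equality at one point does occur, as we now prove.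

## 5. Operators with equality at a point, or on a circle

For contractive $T$ write $E_T=\{w\in\Omega:\partial_w\partial_{\bar w}\log K_T(w,w)=4\pi^2S_\Omega(w,w)^2\}$.

**Proposition 5.** (a) For every $\Omega$ as in Section 1 and $a\in\Omega$, the adjoint of $M_z$ on $H^2(\Omega)$ with norm $\|f\|^2=S_\Omega(a,a)^{-1}\int_{\partial\Omega}|f|^2|S_a|^2ds$ is a contractive operator in $B_1(\Omega^*)$ with $a\in E_T$.

(b) Let $\Omega=\{q<|z|<1\}$ and $a\in\Omega$. There is $t>0$ such that, for the norm $\|f\|^2=\int_{|z|=1}|f|^2ds+t\int_{|z|=q}|f|^2ds$, the adjoint $T$ of $M_z$ is a contractive operator in $B_1(\Omega^*)$ and $E_T\supset\{|w|=|a|\}$.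

*Proof.* In both cases the weight is continuous and positive on $\partial\Omega$ (in (a) by (G1) and (G2)), so Lemma 1 applies.

**Part (a), the kernel at $a$.** We find $k_a$ and $k_a'$ explicitly. For $f\in H^2(\Omega)$ also $fS_a\in H^2(\Omega)$, and $\langle f,1\rangle=S_\Omega(a,a)^{-1}\int fS_a\overline{S_a}\,ds=S_\Omega(a,a)^{-1}f(a)S_a(a)=f(a)$. So $k_a=1$.

**Part (a), the derivative kernel.** Let $f$ be holomorphic near $\overline\Omega$; such $f$ are dense. On $\partial\Omega$, $\overline{F_a}=1/F_a=L(\cdot,a)/S_a$, so $\overline{F_a}|S_a|^2=L\,\overline{S_a}$. By (G1) and the residue theorem,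
$$\langle f,c(a)F_a\rangle=\frac{c(a)}{S_\Omega(a,a)}\int_{\partial\Omega}fL\overline{S_a}\,ds=2\pi\int_{\partial\Omega}(-i)fL^2\,dz=4\pi^2\operatorname{Res}_a(fL^2).$$
Near $a$, $L^2=\frac1{4\pi^2(z-a)^2}+\frac{\ell(z,a)}{\pi(z-a)}+\ell(z,a)^2$. As $\ell(a,a)=0$, the last two terms are holomorphic. So the residue is $f'(a)/4\pi^2$ and $\langle f,c(a)F_a\rangle=f'(a)$. Both sides are continuous in $f$, hence $k_a'=c(a)F_a$.

**Part (a), the curvature.** Now $\|k_a\|^2=k_a(a)=1$, $\langle k_a',k_a\rangle=k_a'(a)=c(a)F_a(a)=0$, and $\|k_a'\|^2=(k_a')'(a)=c(a)F_a'(a)=c(a)^2$. By (3), $\kappa_K(a)=c(a)^2=4\pi^2S_\Omega(a,a)^2$.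

**Part (b).** We transform the weight of (a) into a radial one. The function $\log|S_a|^2$ is smooth on $\partial\Omega$, so the harmonic function $u$ with these boundary values is smooth on $\overline\Omega$. On the annulus $u=\beta\log|z|+2\operatorname{Re}h$ with $\beta\in\mathbb R$ and $h$ holomorphic. Since $h'=\partial_zu-\frac\beta{2z}$ is continuous on $\overline\Omega$, so is $h$. Put $g=e^h$, continuous and zero-free on $\overline\Omega$. Then $|g|^2|z|^\beta=|S_a|^2$ on $\partial\Omega$. Multiplication by $g$ and by $1/g$ preserves $H^2(\Omega)$, so $f\mapsto gf$ is unitary from $H^2(\Omega)$ with weight $|S_a|^2$ onto $H^2(\Omega)$ with weight $|z|^\beta$, and it intertwines $M_z$. Scaling a norm does not change the curvature, so by (a) equality holds at $a$ for the weight $|z|^\beta$. This weight is $1$ on $|z|=1$ and $t=q^\beta$ on $|z|=q$. The norm and arc length are invariant under $f(z)\mapsto f(e^{i\theta}z)$, so $\kappa_K(w)$ and $S_\Omega(w,w)$ depend only on $|w|$. Equality holds on $|w|=|a|$. $\square$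

Remark (the value of $t$). The proof produces $t=|a|^{-2}$. To check this, let $m(r)$ be the mean of $\log|S_a|$ over $|z|=r$; $dm/d\log r$ is the winding number of $S_a$ along $|z|=r$. Let $W(\rho)$ be the winding number of $s$ on $|x|=\rho$. The only zero of $s$ is the simple one at $-q$: a second zero $x_0$ would give a second zero of $S_a$ for any $a$ with $q|a|<|x_0|<|a|$. So $W$ jumps by $1$ at $\rho=q$. The identity $s(x)=\frac qxs(q^2/x)$ gives $W(\rho)=-1-W(q^2/\rho)$. Hence $W=-1$ for $\rho<q$ and $W=0$ for $\rho>q$. Since $x=z\bar a$, we get $m(1)-m(q)=-\int_q^{q/|a|}\frac{dr}r=\log|a|$. The mean of $2\operatorname{Re}h$ over $|z|=r$ is constant in $r$, so comparing means of $u$ on the two circles gives $-\beta\log q=2\log|a|$, that is, $t=q^\beta=|a|^{-2}$. For $|a|^2=q$ this is the weight $t=1/q$ of Section 2. Thus the weight that this construction provides changes from circle to circle.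

## 6. Differentiating the equality relation in the base point

If equality holds on an open set $U$, relation (4) is available for every $a\in U$, and we may differentiate it in $a$. Both $K(z,a)$ and $\partial_{\bar a}K(z,a)$ are antiholomorphic in $a$, so $\partial_a$ annihilates both. What survives no longer involves the unknown $K$. Only then do we go to the zero $b$ of $S_a$.

**Theorem 6.** Let $\Omega$ be as in Section 1 and not simply connected, and let $T\in B_1(\Omega^*)$ be contractive. Then the equality set $E_T$ has empty interior. It is a proper real-analytic subset of $\Omega$, hence closed of area zero. In particular no extremal operator exists.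

*Proof.* Suppose equality holds on a nonempty open set $U$. Write $K=K_T$, $c(a)=2\pi S_\Omega(a,a)$ and
$$H(z,a)=c(a)F_a(z)=\frac{2\pi S_\Omega(a,a)\,S_\Omega(z,a)}{L(z,a)}.$$

**Step 1: regularity of $H$.** We need to differentiate $H$ in $a$. By (G1), $L$ is holomorphic in each variable off the diagonal, hence jointly (Hartogs), and by (G2) it has no zeros there. So $H$ is real-analytic in $(z,a)$ for $a\in U$, $z\in\Omega\setminus\{a\}$.

**Step 2: eliminating $K$.** We derive an identity for $H$ alone. By Lemma 4 and Lemma 3 with $F=F_a$, for all $a\in U$ and $z\in\Omega$,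
$$\partial_{\bar a}K(z,a)=\bigl(\overline{\lambda(a)}+H(z,a)\bigr)K(z,a).$$
Apply $\partial_a$ for $z\ne a$. Since $\partial_aK(z,a)=0$ and $\partial_a\partial_{\bar a}K(z,a)=0$,
$$0=\bigl(\partial_a\overline{\lambda(a)}+\partial_aH(z,a)\bigr)K(z,a).$$
Here $\partial_a\overline{\lambda(a)}=\partial_a\partial_{\bar a}\log K(a,a)=c(a)^2$ on $U$, by the assumed equality. Fix $a\in U$. As $K(a,a)>0$, the zeros of $K(\cdot,a)$ are isolated, and $\partial_aH(\cdot,a)$ is continuous on $\Omega\setminus\{a\}$. So
$$\partial_aH(z,a)=-c(a)^2\qquad(a\in U,\ z\in\Omega\setminus\{a\}). \tag{5}$$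

**Step 3: the zero of $S_a$.** We contradict (5). Since $S_\Omega(z,a)$ is antiholomorphic in $a$, it passes through $\partial_a$:
$$\partial_aH(z,a)=S_\Omega(z,a)\;\partial_a\!\left(\frac{2\pi S_\Omega(a,a)}{L(z,a)}\right).$$
Fix $a\in U$. Because $n\ge2$, (G2) gives $b\in\Omega$ with $S_\Omega(b,a)=0$. Here $b\ne a$ since $S_\Omega(a,a)>0$, and $L(b,a)\ne0$, so the second factor is finite at $z=b$. At $z=b$ the left side of (5) is $0$ and the right side is $-4\pi^2S_\Omega(a,a)^2<0$. This is a contradiction, so $E_T$ has empty interior.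

**Step 4: size of $E_T$.** The function $\kappa_K(w)-4\pi^2S_\Omega(w,w)^2$ is real-analytic on the connected set $\Omega$ and not identically zero. Its zero set $E_T$ is therefore a proper real-analytic subset, closed and of area zero. $\blacksquare$

On the disc, where there is no zero $b$, identity (5) does hold, as it must. There $c(a)=\frac1{1-|a|^2}$, $H(z,a)=\frac{z-a}{(1-a\bar a)(1-\bar az)}$, and
$$\partial_aH=\frac{-(1-a\bar a)+\bar a(z-a)}{(1-|a|^2)^2(1-\bar az)}=\frac{-(1-\bar az)}{(1-|a|^2)^2(1-\bar az)}=-c(a)^2.$$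

Proposition 2 and Theorem 6 together say: for the domains of Section 1, an extremal operator exists if and only if $\Omega$ is simply connected. When $\Omega$ is not simply connected, the identity cannot hold even on a nonempty open subset. By Proposition 5(b), "empty interior" in Theorem 6 cannot be improved to "discrete", and $E_T$ may have dimension one.

## 7. Bounded domains with no boundary regularity

Now let $\Omega$ be any bounded domain. The Szegő kernel is replaced by
$$c_\Omega(a)=\sup\{|f'(a)|:f\in H^\infty(\Omega),\ \|f\|_\infty\le1\}>0;$$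
for the smooth domains above, $c_\Omega(a)=2\pi S_\Omega(a,a)$ by the Ahlfors–Garabedian theorem. Contractivity is replaced by a condition on sesquiholomorphic PSD kernels $K$ on $\Omega$ with $K(z,z)>0$:

(C) $\ (1-f(z)\overline{f(w)})K(z,w)$ is PSD whenever $f\in H^\infty(\Omega)$, $\|f\|_\infty\le1$.

Such $K$ satisfy $\kappa_K\ge c_\Omega^2$. Indeed, by normal families the supremum is attained by some $f$, nonconstant, so $|f|<1$. If $f(a)\neq0$, composing with a Möbius map that sends $f(a)$ to $0$ would give derivative $|f'(a)|/(1-|f(a)|^2)>c_\Omega(a)$. So $f(a)=0$, and after a rotation $f'(a)=c_\Omega(a)$. Lemma 3 applies with $F=f$.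

**Theorem 7.** For a bounded domain $\Omega$ the following are equivalent.

1. Some $K$ satisfying (C) has $\kappa_K=c_\Omega^2$ on a nonempty open set $U\subset\Omega$.
2. Some $K$ satisfying (C) has $\kappa_K=c_\Omega^2$ on all of $\Omega$.
3. There is an injective holomorphic $F:\Omega\to\mathbb D$ such that every bounded holomorphic function on $F(\Omega)$ extends holomorphically to $\mathbb D$.

In case 1, $K(z,w)=g(z)\overline{g(w)}/(1-F(z)\overline{F(w)})$ on $\Omega\times\Omega$, with $F$ as in 3 and $g$ holomorphic and zero-free. If moreover $\Omega=\operatorname{int}\overline\Omega$, conditions 1–3 hold if and only if $\Omega$ is simply connected.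

Example. $\Omega=\mathbb D\setminus\{0\}$ satisfies 3 with $F(z)=z$, by Riemann's removable singularity theorem, and it is not simply connected. So the hypothesis $\Omega=\operatorname{int}\overline\Omega$ in the last sentence cannot be dropped.

The proof of Theorem 6 is not available here: there is no kernel $S_\Omega$ with a known number of zeros, and it is not even clear that the extremal functions depend smoothly on $a$. We recover smoothness from (4). Then, instead of looking for a contradiction, we show that all extremal functions near a point are Möbius transforms of one of them.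

*Proof.* $2\Rightarrow1$ is trivial.

**The implication $3\Rightarrow2$.** We check that the kernel pulled back from the disc works. First, $F(\Omega)$ is dense in $\mathbb D$. Otherwise take $e\in\mathbb D\setminus\overline{F(\Omega)}$. The function $1/(\zeta-e)$ is bounded on $F(\Omega)$, so it would extend to some $h$ on $\mathbb D$ with $(\zeta-e)h=1$, which is absurd at $e$. So each $f\in H^\infty(\Omega)$ is $f=h\circ F$ with $h$ holomorphic on $\mathbb D$ and, by density, $\sup_{\mathbb D}|h|=\|f\|_\infty$. By the Schwarz–Pick lemma, $|f'(a)|\le|F'(a)|/(1-|F(a)|^2)$ if $\|f\|_\infty\le1$, with equality when $h$ is the Möbius map sending $F(a)$ to $0$. Hence $c_\Omega=|F'|/(1-|F|^2)$. Let $K=1/(1-F(z)\overline{F(w)})$. For $|h|\le1$ on $\mathbb D$ the kernel $(1-h(\zeta)\overline{h(\eta)})/(1-\zeta\bar\eta)$ is PSD, because $h$ multiplies $H^2(\mathbb D)$ contractively. Pulling back by $F$ gives (C). And $\kappa_K=|F'|^2/(1-|F|^2)^2=c_\Omega^2$.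

**The implication $1\Rightarrow3$.** Write $c=c_\Omega$. On $U$, $c^2=\kappa_K$ is real-analytic and positive, hence so is $c$.

**Step 1: the extremal functions depend smoothly on $a$.** For $a\in U$ let $F_a$ be an extremal function with $F_a(a)=0$, $F_a'(a)=c(a)$. By Lemma 3, (4) holds with $F=F_a$; since $K(\cdot,a)\not\equiv0$, this determines $F_a$ uniquely. If $a_m\to a$ in $U$, any locally uniform subsequential limit $G$ of $F_{a_m}$ has $\|G\|_\infty\le1$, $G(a)=0$, $G'(a)=\lim c(a_m)=c(a)$, so $G=F_a$. By normal families $F_{a_m}\to F_a$. Thus $a\mapsto F_a(z)$ is continuous on $U$ for each $z$.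

Put $H(z,a)=c(a)F_a(z)$. Choose an open disc $D_0$ with $\overline{D_0}\subset U$ and $K\ne0$ on $D_0\times D_0$, and let $z_0$ be its center. For $a\in D_0$ with $K(z,a)\ne0$, (4) reads
$$H(z,a)=\frac{\partial_{\bar a}K(z,a)}{K(z,a)}-\overline{\lambda(a)} .$$
The quotient is antiholomorphic in $a$, so $\partial_aH(z,a)=-\kappa_K(a)=-c(a)^2$ there. For each $z\in\Omega$, $K(z,\cdot)$ is antiholomorphic on the connected set $\Omega$ and nonzero at $z$, so its zeros are isolated. For $z=z_0$ there are none in $D_0$, so $H(z_0,\cdot)$ is real-analytic on $D_0$. Let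
$$A(z,a)=H(z,a)-H(z_0,a).$$
For fixed $z$ it is continuous in $a\in D_0$ and, off a discrete set, satisfies $\partial_aA=0$. By removability it is antiholomorphic on $D_0$. Moreover $|A|\le2\sup_{D_0}c<\infty$ on $\Omega\times D_0$.

Let $D_1$ be a smaller concentric disc. By Cauchy's estimates the first two $\bar a$-derivatives of $A$ are bounded uniformly on $\Omega\times D_1$, and for $a\in D_1$ and small $\zeta$ we have $A(z,a+\zeta)=A(z,a)+\bar\zeta\,\partial_{\bar a}A(z,a)+O(|\zeta|^2)$ uniformly in $z$. In particular $\partial_{\bar a}A(\cdot,a)$ is a uniform limit of difference quotients, which are holomorphic in $z$, so $\partial_{\bar a}A(\cdot,a)\in H^\infty(\Omega)$. Now $F_a=(A(\cdot,a)+H(z_0,a))/c(a)$ with $c$ and $H(z_0,\cdot)$ real-analytic. So for each $a\in D_1$, uniformly in $z\in\Omega$ and for small $\zeta$,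
$$F_{a+\zeta}=F_a+\zeta\,\partial_aF_a+\bar\zeta\,\partial_{\bar a}F_a+O(|\zeta|^2),\qquad\partial_aF_a=-c-\frac{\partial_ac}{c}F_a. \tag{6}$$
The second formula comes from $\partial_a(cF_a)=\partial_aH(z_0,a)=-c^2$, as $\partial_aA=0$. Also $\partial_{\bar a}F_a\in H^\infty(\Omega)$.

So the $\partial_a$-derivative is known. On the disc, with $F_a=\frac{z-a}{1-\bar az}$ and $c=\frac1{1-|a|^2}$, one has $\partial_{\bar a}c/c=a/(1-|a|^2)$ and
$$cF_a^2+\frac{\partial_{\bar a}c}cF_a=\frac{(z-a)\bigl[(z-a)+a(1-\bar az)\bigr]}{(1-|a|^2)(1-\bar az)^2}=\frac{z(z-a)}{(1-\bar az)^2}=\partial_{\bar a}F_a .$$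
In general we define the defect from this equation,
$$b_a:=\partial_{\bar a}F_a-cF_a^2-\frac{\partial_{\bar a}c}{c}F_a\in H^\infty(\Omega).$$

**Step 2: $b_a=0$ for $a\in D_1$.** We show that $b_a$ is small where $|F_a|$ is close to $1$, and that a nonzero $b_a$ would then allow us to improve the extremal function. Write $F=F_a$, $b=b_a$, $\gamma=\zeta\,\partial_ac/c$. Since $c$ is real, $\bar\gamma=\bar\zeta\,\partial_{\bar a}c/c$, and (6) gives
$$F_{a+\zeta}=F(1+\bar\gamma-\gamma)-c\zeta+c\bar\zeta F^2+\bar\zeta b+O(|\zeta|^2).$$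
As $\bar\gamma-\gamma$ is imaginary, $|1+\bar\gamma-\gamma|^2=1+O(|\zeta|^2)$. Also $2\operatorname{Re}\bigl[\overline F(-c\zeta+c\bar\zeta F^2)\bigr]=-2c\operatorname{Re}(\bar\zeta F)(1-|F|^2)$. From $|F_{a+\zeta}|\le1$ we get, with $C$ independent of $z$,
$$1\ge|F|^2-2c\operatorname{Re}(\bar\zeta F)(1-|F|^2)+2\operatorname{Re}(\bar\zeta b\overline F)-C|\zeta|^2.$$
For given $z$ choose $\arg\zeta$ so that $\bar\zeta b\overline F=|\zeta||b||F|$ at $z$. Then for all small $|\zeta|$
$$2|\zeta||b||F|\le(1+2c|\zeta|)(1-|F|^2)+C|\zeta|^2\le C'\bigl(1-|F|^2+|\zeta|^2\bigr).$$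
Take $|\zeta|=\rho\sqrt{1-|F(z)|^2}$ with $\rho$ a small constant; this is positive as $|F|<1$. Dividing, $|b||F|\le C''\sqrt{1-|F|^2}$ on $\Omega$. Where $|F|\ge\frac12$ this gives $|b|^2\le4C''^2(1-|F|^2)$. Where $|F|<\frac12$ we have $1-|F|^2>\frac34$ and $b$ is bounded. So for some $M$
$$|b|^2\le M(1-|F|^2)\quad\text{on }\Omega.$$

Suppose $b\not\equiv0$, and let $m\ge0$ be the order of vanishing of $b^2$ at $a$. Put $\tilde g=b^2(z-a)^{1-m}$. Then $\tilde g$ is holomorphic on $\Omega$, $\tilde g(a)=0$, $\tilde g'(a)\ne0$. Moreover $|\tilde g|\le M'(1-|F|^2)$ on $\Omega$ for some $M'>0$. Off a small closed disc about $a$ this holds because $|z-a|$ is bounded above and below there. On the small disc it holds because $\tilde g$ is bounded and $1-|F|^2$ is bounded below. For $0<\varepsilon\le1/(2M')$ and any $\theta$,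
$$|F+\varepsilon e^{i\theta}\tilde g|\le|F|+\varepsilon M'(1-|F|^2)\le|F|+2\varepsilon M'(1-|F|)\le1.$$
For suitable $\theta$ the derivative of $F+\varepsilon e^{i\theta}\tilde g$ at $a$ has modulus $c(a)+\varepsilon|\tilde g'(a)|>c(a)$, contradicting the definition of $c(a)=c_\Omega(a)$. So $b=0$.

**Step 3: all $F_a$ are Möbius transforms of one function, and $K$ has the stated form.** Let $a_0$ be the center of $D_1$ and $F=F_{a_0}$. Let $a(t)$ run along a segment in $D_1$ starting at $a_0$, fix $z\in\Omega$, and put $y(t)=F_{a(t)}(z)$. By (6) and $b=0$,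
$$\dot y=\partial_aF_a\,\dot a+\partial_{\bar a}F_a\,\overline{\dot a}=-p+i\beta y+\bar p\,y^2,\qquad p=c\,\dot a,\quad i\beta=-\frac{\partial_ac}c\dot a+\frac{\partial_{\bar a}c}c\overline{\dot a}\in i\mathbb R,$$
and $p,\beta$ do not depend on $z$. Let $M(t)$ solve $\dot M=XM$, $M(0)=I$, with
$$X=\begin{pmatrix}i\beta/2&-p\\-\bar p&-i\beta/2\end{pmatrix}.$$
The trace of $X$ is $0$, and with $J=\operatorname{diag}(1,-1)$ one checks $X^*J+JX=0$. So $\det M=1$ and $M^*JM=J$, that is, $M(t)\in SU(1,1)$, and $M(t)$ induces an automorphism $\varphi_t$ of $\mathbb D$. For $y_0\in\mathbb D$ let $(u,v)^{\top}=M(t)(y_0,1)^{\top}$. Then $|v|^2-|u|^2=1-|y_0|^2>0$, $\varphi_t(y_0)=u/v$, and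
$$\frac{d}{dt}\frac uv=\frac{\dot u}v-\frac uv\cdot\frac{\dot v}v=\Bigl(\frac{i\beta}2\cdot\frac uv-p\Bigr)+\frac uv\Bigl(\bar p\,\frac uv+\frac{i\beta}2\Bigr)=-p+i\beta\,\frac uv+\bar p\,\Bigl(\frac uv\Bigr)^2.$$
This is the equation for $y$. By uniqueness for ODEs, $F_{a(t)}=\varphi_t\circ F$ on $\Omega$. Hence for each $a\in D_1$ we have $F_a=\varphi\circ F$ with $\varphi\in\operatorname{Aut}\mathbb D$. Since $\varphi(F(a))=F_a(a)=0$, $|\varphi'(F(a))|=1/(1-|F(a)|^2)$ and
$$c(a)=|F_a'(a)|=\frac{|F'(a)|}{1-|F(a)|^2}\qquad(a\in D_1).$$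
So on $D_1$, $\kappa_K=c^2=-\partial\bar\partial\log(1-|F|^2)$, that is, $\log\bigl[K(a,a)(1-|F(a)|^2)\bigr]$ is harmonic on the disc $D_1$. Therefore $K(a,a)(1-|F(a)|^2)=|g(a)|^2$ with $g$ holomorphic and zero-free on $D_1$, and by polarization $K(z,w)(1-F(z)\overline{F(w)})=g(z)\overline{g(w)}$ on $D_1\times D_1$. Fix $w_0\in D_1$. The formula $g(z)=K(z,w_0)(1-F(z)\overline{F(w_0)})/\overline{g(w_0)}$ extends $g$ holomorphically to $\Omega$, and by the identity theorem
$$K(z,w)=\frac{g(z)\overline{g(w)}}{1-F(z)\overline{F(w)}}\quad\text{on }\Omega\times\Omega.$$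
Here $g$ is zero-free since $K(z,z)>0$.

**Step 4: $F$ has the properties in 3.** We read them off from multiplication by $H^\infty(\Omega)$. The map $h\mapsto g\cdot(h\circ F)$ on $H^2(\mathbb D)$ is injective because $F$ is nonconstant. Give its image the norm of $H^2(\mathbb D)$, normalized to have kernel $1/(1-\zeta\bar\eta)$. Then $g(w)h(F(w))=\bigl\langle h,\overline{g(w)}/(1-\zeta\overline{F(w)})\bigr\rangle$, so the image has reproducing kernel $g(z)\overline{g(w)}/(1-F(z)\overline{F(w)})=K(z,w)$. By uniqueness, $\mathcal H(K)=\{g\cdot(h\circ F):h\in H^2(\mathbb D)\}$.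

Let $f\in H^\infty(\Omega)$, $\|f\|_\infty\le1$. By (C), $k_w\mapsto\overline{f(w)}k_w$ extends to a contraction of $\mathcal H(K)$. Its adjoint sends $u$ to the function $w\mapsto\langle u,\overline{f(w)}k_w\rangle=f(w)u(w)$. So $f$ multiplies $\mathcal H(K)$ into itself, and by scaling this holds for all $f\in H^\infty(\Omega)$. As $g\in\mathcal H(K)$ (take $h=1$), $fg=g\cdot(h\circ F)$ for some $h\in H^2(\mathbb D)$. Hence
$$\text{every }f\in H^\infty(\Omega)\text{ has the form }f=h\circ F\text{ with }h\text{ holomorphic on }\mathbb D. \tag{7}$$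
Taking $f(z)=z$, bounded because $\Omega$ is bounded, shows that $F$ is injective. If $u$ is bounded and holomorphic on $F(\Omega)$, apply (7) to $f=u\circ F$: then $u=h$ on $F(\Omega)$, so $u$ extends to $\mathbb D$. This is 3, and Step 3 gave the form of $K$.

**The last assertion.** If $\Omega$ is simply connected, the Riemann map $F$ has $F(\Omega)=\mathbb D$ and satisfies 3. Conversely, assume 3 and $\Omega=\operatorname{int}\overline\Omega$. The bounded function $F^{-1}$ on $F(\Omega)$ extends to a holomorphic $h$ on $\mathbb D$, so $h\circ F=\mathrm{id}_\Omega$. We show that $h$ maps into $\Omega$. For $p\notin\overline\Omega$ the function $1/(z-p)$ is bounded on $\Omega$, so it equals $k\circ F$ with $k$ holomorphic on $\mathbb D$. Then $(h-p)k=1$ on the open set $F(\Omega)$, hence on $\mathbb D$, and $h$ omits $p$. Thus $h(\mathbb D)\subset\overline\Omega$. As $h$ is nonconstant, $h(\mathbb D)$ is open, so $h(\mathbb D)\subset\operatorname{int}\overline\Omega=\Omega$. Now $F\circ h:\mathbb D\to\mathbb D$ is defined; it is the identity on $F(\Omega)$,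 since $F(h(F(z)))=F(z)$, hence on $\mathbb D$. Together with $h\circ F=\mathrm{id}_\Omega$ this shows that $h:\mathbb D\to\Omega$ is biholomorphic, so $\Omega$ is simply connected. $\blacksquare$
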